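\title{Clique factors in powers of 2-connected graphs}

\begin{abstract}
It has been conjectured that the $r$th power of every 2-connected graph of order divisible by $r$ contains a $K_r$-factor. We show that this fails for every $r\ge 8$. More precisely, whenever $r-1\le k<7(r-1)/6$, a suitable subdivision $G$ of a circular ladder is 2-connected, has order divisible by $r$, and has no $K_r$-factor in $G^k$. The constant $7/6$ is exact for long subdivisions of Hamiltonian cubic graphs: if $r\ge3$ and $k\ge 7(r-1)/6$, then the $k$th power of every such graph of order divisible by $r$ has a $K_r$-factor. The cases $r=5,6,7$ of the conjecture are not settled here.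
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple, $|G|$ is the number of vertices of $G$, and $d(x,y)$ is the distance in $G$, the length of a shortest path from $x$ to $y$. The $k$th \emph{power} $G^k$ has the vertex set of $G$, and two vertices are adjacent in $G^k$ when their distance in $G$ is at most $k$. For an integer $r\ge2$, a \emph{$K_r$-factor} of a graph is a spanning subgraph all of whose components are complete graphs on $r$ vertices. A graph is \emph{2-connected} if it has at least three vertices, is connected, and stays connected after the deletion of any one vertex.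

By the \emph{diameter} of a set $X\subseteq V(G)$ we mean the largest distance in $G$ between two elements of $X$; the paths that realize these distances may leave $X$. A $K_r$-factor of $G^k$ is the same thing as a partition of $V(G)$ into $r$-element sets of diameter at most $k$. We call this an \emph{$(r,k)$-partition} of $G$ and call its sets \emph{parts}. Two facts are used throughout: an $(r,k)$-partition is also an $(r,k+1)$-partition, and an $r$-set that induces a connected subgraph has diameter at most $r-1$.

The question is how tightly the vertices of a graph of order divisible by $r$ can be grouped into $r$-sets. If $G$ has a Hamiltonian path, we cut it into blocks of $r$ consecutive vertices, and $k=r-1$ suffices. A tree can need twice as much. Attach $r+1$ paths, each with $r-1$ vertices, to a common center. This tree has $1+(r+1)(r-1)=r^2$ vertices, so a partition into $r$-sets has $r$ parts, two of the $r+1$ leaves share a part, and their distance is $2r-2$.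

We take the problem and the following known facts from Diwan and Joshi \cite{DJ}. For every connected graph $G$ of order divisible by $r$, the power $G^{2r-2}$ has a $K_r$-factor, and the exponent cannot be lowered to $2r-3$. There are 2-connected graphs $G$ of order divisible by $r$ such that $G^{r-1}$ has no $K_r$-factor. The obstruction in the tree above is its many dead ends, and a 2-connected graph has none, so one expects the right exponent for 2-connected graphs to lie near the Hamiltonian value $r-1$. The most optimistic guess that the known facts allow is the following.

\begin{quote}
\textbf{Conjecture} (\cite{DJ}). \emph{If $G$ is a 2-connected graph of order divisible by $r$, then $G^r$ contains a $K_r$-factor.}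
\end{quote}

The statement is known for $r=2,3,4$. We show that it does not hold for all $r$.

\begin{theorem}\label{thm:counter}
For every $r\ge8$ there are infinitely many 2-connected graphs $G$ of order divisible by $r$ such that $G^r$ has no $K_r$-factor.
\end{theorem}

The examples are explicit. To \emph{subdivide an edge $\ell$ times} is to replace it by a path with $\ell$ new interior vertices. For $N\ge3$, the \emph{circular ladder} $CL_N=C_N\,\square\,K_2$ has vertices $p_i,q_i$ and edges $p_ip_{i+1}$, $q_iq_{i+1}$, $p_iq_i$, with $i$ taken modulo $N$. It is a cubic graph (every vertex has degree $3$) with $2N$ vertices and $3N$ edges, and $p_1p_2\cdots p_Nq_Nq_{N-1}\cdots q_1p_1$ is a Hamiltonian cycle.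

\begin{theorem}\label{thm:lower}
Let $r\ge2$ and $k\ge r-1$ satisfy $6k<7(r-1)$, and let $N\ge3$ be a multiple of $r$. Let $G$ be obtained from $CL_N$ by subdividing every edge exactly $\ell=5r-3-2k$ times. Then $G$ is 2-connected, $r$ divides $|G|$, and $G^k$ has no $K_r$-factor.
\end{theorem}

Within the class of graphs from which these examples come, the bound on $k$ cannot be improved.

\begin{theorem}\label{thm:upper}
Let $r\ge3$ and $6k\ge7(r-1)$. Let $G$ be a subdivision of a Hamiltonian cubic graph in which every edge is subdivided at least $2r-2$ times, where the number may vary from edge to edge, and suppose that $r$ divides $|G|$. Then $G^k$ has a $K_r$-factor.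
\end{theorem}

It is convenient to measure $k$ by its excess over the Hamiltonian value. Throughout the paper,
\[
k=r-1+s,\qquad s\ge0 .
\]
The condition $6k<7(r-1)$ then reads $6s<r-1$. In Theorem~\ref{thm:lower} we have $\ell=3r-1-2s$, and since $4s\le 6s<r-1$,
\begin{equation}\label{eq:long}
\ell-2k=r+1-4s>0 .
\end{equation}
The conjecture asserts that $s=1$ always suffices. For $s=1$ the condition $6s<r-1$ means $r\ge8$, so Theorem~\ref{thm:counter} follows from Theorem~\ref{thm:lower} with $k=r$, $\ell=3r-3$ and $N=r,2r,3r,\dots$. The case $s=0$ of Theorem~\ref{thm:lower}, valid for every $r\ge2$, recovers the quoted fact about $G^{r-1}$.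

Let $f(r)$ be the least $k$ such that $G^k$ has a $K_r$-factor for every 2-connected graph $G$ of order divisible by $r$. The quoted facts give $r\le f(r)\le 2r-2$, and the conjecture says that $f(r)=r$.

\begin{corollary}\label{cor:threshold}
For $r\ge2$ we have $f(r)\ge\lceil 7(r-1)/6\rceil$. For $r\ge3$, the least $k$ such that $G^k$ has a $K_r$-factor for every graph $G$ as in Theorem~\ref{thm:upper} is exactly $\lceil 7(r-1)/6\rceil$.
\end{corollary}

\begin{proof}
Put $k_0=\lceil 7(r-1)/6\rceil-1$. Then $r-1\le k_0<7(r-1)/6$, so Theorem~\ref{thm:lower} gives a 2-connected graph $G$ of order divisible by $r$ with no $(r,k_0)$-partition, hence with no $(r,k)$-partition for any $k\le k_0$. This graph lies in the class of Theorem~\ref{thm:upper}, because $CL_N$ is Hamiltonian and $\ell>2k_0\ge 2r-2$ by \eqref{eq:long}. Theorem~\ref{thm:upper} shows that $k_0+1$ suffices in that class.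
\end{proof}

The number $\lceil 7(r-1)/6\rceil=r-1+\lceil (r-1)/6\rceil$ equals $r$ for $2\le r\le7$. For $r=2,3,4$ the lower bound on $f(r)$ is therefore an equality, by the known cases of the conjecture. For $r=5,6,7$ we do not settle the conjecture. Theorem~\ref{thm:upper} shows that for these values no long subdivision of a Hamiltonian cubic graph is a counterexample, and we make no claim about other 2-connected graphs.

\section{Threads and spiders}\label{sec:spiders}

Let $G$ be a subdivision of a graph $H$. The vertices of $H$ are the \emph{branch vertices} of $G$. The path that replaces an edge $e$ of $H$ is the \emph{thread} $e$, and its new vertices are its \emph{interior vertices}. If $x$ is interior to $e$ and $v$ is an end of $e$, the \emph{depth} $\mathrm{dep}_v(x)\ge1$ is the distance from $v$ to $x$ along the thread.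

\begin{lemma}\label{lem:2conn}
Every subdivision $G$ of a Hamiltonian graph $H$ with at least three vertices is 2-connected.
\end{lemma}

\begin{proof}
For every vertex $v$ and every edge $e$ of $H$, the Hamiltonian cycle leaves a spanning path in $H-v$ and in $H-e$, so $H$, $H-v$ and $H-e$ are connected, and so are their subdivisions. If a branch vertex $v$ is deleted from $G$, the rest of each thread at $v$ stays attached to its other end, which lies in the subdivided $H-v$. If an interior vertex of a thread $e$ is deleted, the two remaining pieces of $e$ stay attached to the ends of $e$, which lie in the subdivided $H-e$.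
\end{proof}

Near a branch vertex, a long subdivision of a cubic graph looks like a \emph{spider}: a tree consisting of a \emph{center} $v$ and three paths, the \emph{legs}, each joined to $v$ by one end. The length of a leg is its number of vertices, which may be $0$, and the depth of a vertex is its distance from $v$. Two vertices on different legs are at distance equal to the sum of their depths. A spider with $r$ vertices is a connected $r$-set, so it is a single part of diameter at most $r-1$. The first real question is when a spider with $2r$ vertices splits into two parts. The answer, on which both main proofs rest, is that some leg must have length at least $r-s$, and that this is enough when no leg is longer than $r-1$.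

\begin{lemma}\label{lem:spider}
Let $r\ge2$, $s\ge0$, $k=r-1+s$, and let $t_1,t_2,t_3\ge0$ be integers with $t_1+t_2+t_3=2r-1$.
\begin{enumerate}
\item[(a)] Suppose that $t_1,t_2,t_3\le r-1-s$. Let $X$ be a set of vertices of a spider with exactly $t_i$ elements on leg $i$ for $i=1,2,3$. Then $X$ contains three vertices, one on each leg, any two of which have depths with sum greater than $k$.
\item[(b)] Suppose that $t_1,t_2,t_3\le r-1$ and $\max_i t_i\ge r-s$. Then the spider with legs of lengths $t_1,t_2,t_3$ has a partition into two $r$-sets of diameter at most $k$.
\end{enumerate}
\end{lemma}

\begin{proof}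
(a) Each $t_i$ is at least $2r-1-2(r-1-s)=2s+1\ge1$, so $X$ has a deepest element $x_i$ on leg $i$, and its depth is at least $t_i$. If $\{i,l,m\}=\{1,2,3\}$, the depths of $x_i$ and $x_l$ have sum at least
\[
t_i+t_l=2r-1-t_m\ge 2r-1-(r-1-s)=k+1 .
\]

(b) Let $t_1\ge r-s$. Since $t_3\le r-1$, we have $t_2=2r-1-t_1-t_3\ge r-t_1$. Let $P$ consist of the whole first leg, the center, and the $r-1-t_1$ vertices of the second leg nearest to the center; here $0\le r-1-t_1<t_2$. Then $P$ is a path with $r$ vertices, of diameter $r-1\le k$. The other $2r-r=r$ vertices lie on the second and third legs, so their distances are at most $t_2+t_3=2r-1-t_1\le r-1+s=k$.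
\end{proof}

In (a) the three vertices have pairwise distances greater than $k$ in the spider, so they need three different parts, like the leaves of the tree in the introduction. Figure~\ref{fig:spider} shows both halves of the lemma on one spider.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\draw (180:6) -- (0,0);
\draw (0,0) -- (20:5);
\draw (0,0) -- (-20:4);
\foreach \x in {0,1,2,3,4,5,6} \filldraw (180:\x) circle (4pt);
\filldraw (20:1) circle (4pt);
\foreach \x in {2,3,4,5} \filldraw[fill=white] (20:\x) circle (4pt);
\foreach \x in {1,2,3,4} \filldraw[fill=white] (-20:\x) circle (4pt);
\node[above] at (0,0.15) {$v$};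
\end{tikzpicture}
\caption{A spider with center $v$, legs of lengths $6,5,4$, and $16$ vertices. The black vertices form an $8$-set of diameter $7$ and the white vertices form an $8$-set of diameter $9$. No partition into two sets of diameter at most $8$ exists, because the three leaves have pairwise distances $11$, $10$ and $9$.}
\label{fig:spider}
\end{figure}

\section{Subdivided cubic graphs without a factor}\label{sec:lower}

\subsection{Perfect matchings}\label{sub:matching}

The smallest case of Theorem~\ref{thm:lower} is $r=2$, $k=1$, $\ell=5$, where a $K_2$-factor of $G^1$ is a perfect matching of $G$. Let $H$ be a cubic graph with $n$ vertices, and subdivide each of its $3n/2$ edges an odd number of times. In a perfect matching, the interior vertices of a thread cannot all be matched among themselves, so each thread has an interior vertex matched to a branch vertex. A branch vertex has only one partner, so different threads use different branch vertices, and $3n/2\le n$, which is absurd.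

The general proof has the same shape. The length of a thread modulo $r$ creates a \emph{demand}: a certain number of its vertices must be grouped around its two ends. Each branch vertex has a bounded \emph{supply}. Threads outnumber branch vertices by the factor $3/2$. To set up this count we must first assign every part that does not lie inside one thread to a single branch vertex.

\subsection{Central parts}\label{sub:central}

In this subsection $r\ge2$, $k=r-1+s$ with $s\ge0$, $H$ is a cubic graph, and $G$ is obtained from $H$ by subdividing every edge $\ell$ times, where $\ell\ge2k$. For a branch vertex $v$ let $B(v)=\{y: d(v,y)\le k\}$.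

\begin{lemma}\label{lem:dist}
\begin{enumerate}
\item[(i)] The set $B(v)$ consists of $v$ and the interior vertices $y$ of threads at $v$ with $\mathrm{dep}_v(y)\le k$. If $u\ne v$ are branch vertices, then $B(u)\cap B(v)=\emptyset$.
\item[(ii)] If $x,y$ are interior to distinct threads $e,e'$ and $d(x,y)\le k$, then $e$ and $e'$ have exactly one common end $v$, and $d(x,y)=\mathrm{dep}_v(x)+\mathrm{dep}_v(y)$. In particular $x,y\in B(v)$.
\end{enumerate}
\end{lemma}

\begin{proof}
A path that contains two branch vertices contains a whole thread, so its length is at least $\ell+1>2k$. Hence a path of length at most $k$ contains at most one branch vertex.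

(i) A shortest path from $v$ to a vertex $y\in B(v)\setminus\{v\}$ contains no second branch vertex, so it runs along one thread at $v$ and has length $\mathrm{dep}_v(y)$. Conversely, a vertex of depth at most $k$ from $v$ lies in $B(v)$. A vertex in $B(u)\cap B(v)$ would give $d(u,v)\le 2k$, whereas $d(u,v)>2k$.

(ii) A shortest path from $x$ to $y$ leaves $e$ through an end of $e$ and enters $e'$ through an end of $e'$. It contains only one branch vertex $v$, so $v$ is an end of both threads and the path has length $\mathrm{dep}_v(x)+\mathrm{dep}_v(y)$. Two distinct edges of a simple graph have at most one common end.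
\end{proof}

Now suppose that $G$ has an $(r,k)$-partition. Call a part \emph{plain} if it lies in the interior of one thread.

\begin{lemma}\label{lem:central}
For every part $Q$ that is not plain there is a unique branch vertex $v$ with $Q\subseteq B(v)$.
\end{lemma}

\begin{proof}
Uniqueness holds because the sets $B(v)$ are disjoint. If $Q$ contains a branch vertex $v$, then $Q\subseteq B(v)$ because $Q$ has diameter at most $k$. Otherwise $Q$ contains vertices $x,y$ interior to distinct threads $e,e'$, and Lemma~\ref{lem:dist}(ii) gives a branch vertex $v$ with $x,y\in B(v)$. Let $z\in Q$ be interior to a thread $e''$. This thread differs from $e$ or from $e'$; exchanging the names of $x$ and $y$ if necessary, let $e''\ne e$. By Lemma~\ref{lem:dist}(ii) there is a branch vertex $v'$ with $x,z\in B(v')$. Then $x\in B(v)\cap B(v')$, so $v'=v$ and $z\in B(v)$.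
\end{proof}

In the situation of Lemma~\ref{lem:central} we say that $Q$ is \emph{central at $v$}. Let $K_v$ be the number of parts central at $v$, and for a thread $e$ at $v$ let $t_{v,e}$ be the number of interior vertices of $e$ that lie in parts central at $v$. Only $k$ interior vertices of $e$ lie in $B(v)$, so
\[
0\le t_{v,e}\le k .
\]
The part containing $v$ is not plain, and it is central at $v$. Counting the vertices in the parts central at $v$ gives
\begin{equation}\label{eq:vertex}
1+\sum_{e\ni v}t_{v,e}=rK_v .
\end{equation}
An interior vertex of $e=uv$ lies either in a plain part, which is then contained in the interior of $e$, or in a part central at some branch vertex, which by Lemma~\ref{lem:dist}(i) is $u$ or $v$. The plain parts have $r$ vertices each, so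
\begin{equation}\label{eq:edge}
t_{u,e}+t_{v,e}\equiv \ell \pmod r .
\end{equation}
One geometric fact is needed beyond these two congruences.

\begin{lemma}\label{lem:two}
If $K_v=2$, then $t_{v,e}\ge r-s$ for some thread $e$ at $v$.
\end{lemma}

\begin{proof}
Let $X$ be the union of the two parts central at $v$. It lies in $B(v)$, which is the vertex set of a spider with center $v$ and legs along the three threads at $v$. By \eqref{eq:vertex} the numbers $t_{v,e}$ have sum $2r-1$. If all three are at most $r-1-s$, then Lemma~\ref{lem:spider}(a) gives three vertices of $X$ on distinct threads, any two of which have depths from $v$ with sum greater than $k$. The only common end of two of these threads is $v$, so by Lemma~\ref{lem:dist}(ii) the three vertices have pairwise distances greater than $k$ in $G$. They lie in three different parts, although $X$ is the union of two.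
\end{proof}

\subsection{The case $r=k=8$}\label{sub:eight}

Here $s=1$ and $\ell=21\ge 2k$. All numbers $t_{v,e}$ lie in $\{0,\dots,8\}$, and \eqref{eq:edge} says that the two numbers on a thread have sum $5$ or $13$. Thus the $3n/2$ threads demand at least $7.5\,n$ vertices in total. A branch vertex with one central part supplies only $7$. But counting the $t_{v,e}$ at face value proves nothing, because a branch vertex can have two central parts: by Lemma~\ref{lem:spider}(b) the spider with legs $7,4,4$ splits into two $8$-sets of diameter at most $8$, and it absorbs $15$ interior vertices.

The leg of length $7$ does not help its thread, however. It leaves $21-7=14$ vertices, so the other end must take $6$, which is one more than if nothing had been taken. The part formed by $v$ and the $7$ nearest vertices of the thread behaves like a plain part that has slid over $v$: in effect the thread has taken one vertex from $v$. So the value $7$ should be counted as $-1$, and the value $8$ as $0$. Define the weight $\varphi(t)=t$ for $0\le t\le6$ and $\varphi(t)=t-8$ for $t=7,8$.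

On a thread, the two weights have sum at least $-2$ and congruent to $5$ modulo $8$, hence at least $5$. At a branch vertex, the three numbers $t_{v,e}$ have sum at most $24$, so by \eqref{eq:vertex} the sum is $7$, $15$ or $23$. If it is $7$, the weights have sum at most $7$. If it is $15$, then one number is at least $7$ by Lemma~\ref{lem:two}, and the weights have sum at most $15-8=7$. If it is $23$, the numbers are $8,8,7$ and the weights have sum $-1$. The total weight is therefore at least $7.5\,n$ and at most $7n$, which is impossible. With $N=8$ this gives a counterexample to the conjecture with $16+24\cdot21=520$ vertices.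

\subsection{The weighted count}\label{sub:count}

For general $r$ and $s$, Lemma~\ref{lem:two} tells us where to cut: values up to $r-1-s$ are counted at face value, and larger values are reduced modulo $r$. For an integer $t$ let $\varphi(t)$ be the representative of $t$ modulo $r$ in the set of $r$ consecutive integers
\[
I=\{-s,\,-s+1,\,\dots,\,r-1-s\}.
\]
Two weights have sum at least $-2s$. The demand of a thread is the least integer that is at least $-2s$ and congruent to $\ell$, and it is largest when $\ell\equiv-2s-1\pmod r$, where it equals
\[
\rho=r-1-2s .
\]
This explains the value $\ell=3r-1-2s=2r+\rho$ in Theorem~\ref{thm:lower}; the summand $2r$ makes the threads long enough for Subsection~\ref{sub:central}.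

\begin{lemma}[supply]\label{lem:supply}
In the setting of Subsection~\ref{sub:central}, every branch vertex $v$ satisfies $\sum_{e\ni v}\varphi(t_{v,e})\le r-1$.
\end{lemma}

\begin{proof}
Let $t_1,t_2,t_3$ be the three numbers $t_{v,e}$, let $\varphi_i=\varphi(t_i)$, and let $S=\varphi_1+\varphi_2+\varphi_3$. By \eqref{eq:vertex}, $S\equiv-1\pmod r$. Suppose that $S>r-1$. Then $S\ge2r-1$, and since each weight is at most $r-1-s$,
\[
\varphi_i\ge 2r-1-2(r-1-s)=2s+1\qquad(i=1,2,3).
\]
We claim that $t_i=\varphi_i$. Indeed $t_i\equiv\varphi_i\pmod r$ and $0\le t_i\le k$, while $\varphi_i-r\le -1-s<0$ and $\varphi_i+r\ge r+2s+1>r-1+s=k$. Hence $t_1+t_2+t_3=S\le3(r-1-s)<3r-1$. Together with $S\ge2r-1$ and $S\equiv-1\pmod r$ this gives $S=2r-1$, and \eqref{eq:vertex} gives $K_v=2$. All three $t_i$ are at most $r-1-s$, which contradicts Lemma~\ref{lem:two}.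
\end{proof}

\begin{lemma}[demand]\label{lem:demand}
In the setting of Subsection~\ref{sub:central}, suppose that $\ell\equiv\rho\pmod r$. Then every thread $e=uv$ satisfies $\varphi(t_{u,e})+\varphi(t_{v,e})\ge\rho$.
\end{lemma}

\begin{proof}
By \eqref{eq:edge} the sum is congruent to $\rho$ modulo $r$, and it is at least $-2s>-2s-1=\rho-r$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $H=CL_N$ and $n=2N$. The graph $G$ is 2-connected by Lemma~\ref{lem:2conn}, and $|G|=2N+3N\ell$ is divisible by $r$ because $N$ is. Suppose that $G$ has an $(r,k)$-partition. We have $\ell\ge2k$ by \eqref{eq:long} and $\ell=2r+\rho$, so Lemmas~\ref{lem:supply} and~\ref{lem:demand} apply. Let $W$ be the sum of $\varphi(t_{v,e})$ over all pairs $(v,e)$ with $v$ an end of $e$. Grouping the terms by the $3n/2$ threads and by the $n$ branch vertices gives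
\[
\frac{3n}{2}\,(r-1-2s)\le W\le n\,(r-1).
\]
Thus $3(r-1)-6s\le 2(r-1)$, that is $r-1\le6s$, contrary to the hypothesis $6s<r-1$.
\end{proof}

\begin{remark}\label{rem:lower}
The hypothesis $6s<r-1$ enters in \eqref{eq:long} and in the last line of the proof. The bound $\ell\ge 2k$ makes the sets $B(v)$ disjoint; without it a part need not belong to one branch vertex, and $t_{v,e}$ is not defined. The ladder serves only to make $G$ 2-connected and of order divisible by $r$; the count uses nothing about $H$ except that it is simple and cubic. For $s=0$ we have $\varphi(t)=t$ for $0\le t\le k$, so the weights are needed only for $s\ge1$, and for $r=2$, $s=0$ the two lemmas reduce to the argument of Subsection~\ref{sub:matching}.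
\end{remark}

\section{Factors along a Hamiltonian cycle}\label{sec:upper}

We turn to Theorem~\ref{thm:upper}, where $6s\ge r-1$. Let $G$ be a subdivision of a cubic graph $H$, and let $\ell_e$ be the number of interior vertices of the thread $e$. We look for a partition of a special form. At each branch vertex $v$ we \emph{reserve} the $t_{v,e}\in\{0,\dots,r-1\}$ interior vertices of each thread $e$ at $v$ that are nearest to $v$. With $v$ they form a spider. The middle of each thread is cut into blocks of $r$ consecutive vertices. This requires the congruences
\begin{equation}\label{eq:cong}
1+\sum_{e\ni v}t_{v,e}\equiv0 \quad\text{for each } v,\qquad t_{u,e}+t_{v,e}\equiv\ell_e\quad\text{for each } e=uv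
\end{equation}
modulo $r$, and it requires that each spider can be split into parts.

The difficulty is that the congruences propagate. If one of the three numbers at each vertex is fixed, then along a cycle of $H$ each remaining number determines the next, and we have no control over the values that appear. So we fix one leg at each vertex to have a length for which the spider splits whatever the other two legs are. Call an integer $t\in\{0,\dots,r-1\}$ \emph{safe} if $t\le 2s$ or $t\ge r-s$.

\begin{lemma}\label{lem:safe}
Let $t,y,z\in\{0,\dots,r-1\}$ with $t$ safe and $1+t+y+z\equiv0\pmod r$. Then the spider with legs of lengths $t,y,z$ has a partition into $r$-sets of diameter at most $k$.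
\end{lemma}

\begin{proof}
The spider has $1+t+y+z\le3r-2$ vertices, so it has $r$ or $2r$ vertices. In the first case it is a connected $r$-set, of diameter at most $r-1\le k$. In the second case $t+y+z=2r-1$, and by Lemma~\ref{lem:spider}(b) it suffices to find a leg of length at least $r-s$. If $t\ge r-s$, there is nothing to do. If $t\le2s$, then $\max(y,z)\ge(2r-1-2s)/2=r-s-\frac12$, and so the integer $\max(y,z)$ is at least $r-s$.
\end{proof}

No other value of $t$ has this property. If $2s+1\le t\le r-1-s$, take $y=r-1-s$ and $z=r+s-t$. Then $0\le z\le r-1-s$ and $t+y+z=2r-1$, so by Lemma~\ref{lem:spider}(a) the spider does not split into two sets of diameter at most $k$.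

A thread that carries the fixed leg at both of its ends must have its length congruent to a sum of two safe numbers. This is where the hypothesis on $k$ enters.

\begin{lemma}\label{lem:sums}
If $6s\ge r-1$, then every integer is congruent modulo $r$ to a sum of two safe numbers.
\end{lemma}

\begin{proof}
Let $J=\{-s,\dots,2s\}$. For $x\in J$ let $t\in\{0,\dots,r-1\}$ be congruent to $x$. If $x\ge0$ then $t\le x\le2s$, and if $x<0$ then $t\ge x+r\ge r-s$; so $t$ is safe. The sums of two elements of $J$ run over all $6s+1\ge r$ consecutive integers from $-2s$ to $4s$, and these represent every residue.
\end{proof}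

When $6s<r-1$, we have $4s<\rho<r-2s$, so the sums from $-2s$ to $4s$ miss the residue $\rho$. This is the residue of the thread length in Theorem~\ref{thm:lower}.

\begin{example}\label{ex:k4}
Let $r=k=7$, so that $s=1$ and the safe numbers are $0,1,2,6$. Let $H=K_4$ with Hamiltonian cycle $v_1v_2v_3v_4v_1$. Subdivide $v_1v_3$ and $v_2v_4$ respectively $18$ and $12$ times, and $v_1v_2$, $v_2v_3$, $v_3v_4$, $v_4v_1$ respectively $16$, $15$, $17$, $16$ times, so that $|G|=98=14\cdot7$. On $v_1v_3$ reserve $2+2\equiv18$ vertices and on $v_2v_4$ reserve $6+6=12$. Reserve $0$ at $v_1$ toward $v_4$ and walk around the cycle. The congruences \eqref{eq:cong} force $4$ at $v_1$ toward $v_2$, then $5$ and $2$ at $v_2$, then $6$ and $5$ at $v_3$, then $5$ and $2$ at $v_4$. On the last thread $2+0\equiv16$, so the walk closes up. The spiders have legs $(2,0,4)$, $(6,5,2)$, $(2,6,5)$, $(6,5,2)$. The first has $7$ vertices, and each of the others has $14$ vertices and a leg of length $6=r-s$.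
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Since $6k\ge7(r-1)$, the number $s=k-r+1$ satisfies $6s\ge r-1>0$. Let $v_1v_2\cdots v_nv_1$ be a Hamiltonian cycle of $H$, with indices modulo $n$. Each vertex has exactly one edge outside the cycle, so these edges, the \emph{chords}, form a perfect matching of $H$. All congruences below are modulo $r$.

\emph{Chords.} For each chord $e=v_iv_m$, use Lemma~\ref{lem:sums} to choose safe numbers $t_i,t_m$ with $t_i+t_m\equiv\ell_e$. This defines one safe number $t_i$ for each $i$.

\emph{The cycle.} Write $\lambda_i=\ell_{v_iv_{i+1}}$. Put $y_1=0$, and define $z_1,y_2,z_2,\dots,y_n,z_n$ in $\{0,\dots,r-1\}$, in this order, by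
\[
1+t_i+y_i+z_i\equiv0\quad(1\le i\le n),\qquad z_i+y_{i+1}\equiv\lambda_i\quad(1\le i<n).
\]
The congruence on the last thread $v_nv_1$ is not imposed, and we show that it holds. Adding the $n$ vertex congruences and grouping the terms by threads gives
\[
0\equiv n+\sum_{i=1}^n t_i+\sum_{i=1}^{n-1}(z_i+y_{i+1})+(z_n+y_1)\equiv n+\sum_{e\text{ chord}}\ell_e+\sum_{i=1}^{n-1}\lambda_i+(z_n+y_1).
\]
On the other hand $0\equiv|G|=n+\sum_{e\text{ chord}}\ell_e+\sum_{i=1}^{n}\lambda_i$. Subtracting, we get $z_n+y_1\equiv\lambda_n$.

\emph{The partition.} At $v_i$ reserve the $t_i$ nearest interior vertices of the chord, the $y_i$ nearest of the thread to $v_{i-1}$, and the $z_i$ nearest of the thread to $v_{i+1}$. On a thread $e$ the two reserved numbers have sum at most $2r-2\le\ell_e$ and congruent to $\ell_e$. Hence the two reserved segments are disjoint, and the unreserved interior vertices form a segment of consecutive vertices whose number is a nonnegative multiple of $r$. Cut this segment into paths with $r$ vertices; each has diameter at most $r-1\le k$. The remaining vertices of $G$ form $n$ disjoint spiders, with centers $v_i$ and legs of lengths $t_i,y_i,z_i$. By Lemma~\ref{lem:safe} each spider has a partition into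 $r$-sets of diameter at most $k$ in the spider, and distances in $G$ are no larger than distances in a subgraph. All these sets together form an $(r,k)$-partition of $G$.
\end{proof}

\begin{remark}\label{rem:upper}
The bound $\ell_e\ge2r-2$ is used only to fit the two reserved segments on a thread; in Example~\ref{ex:k4} they fill the thread $v_2v_4$ exactly. Hamiltonicity is used only to close the walk. If the complement of a perfect matching of $H$ consists of several cycles, then each cycle has its own closing congruence, and the divisibility of $|G|$ by $r$ gives only their sum. The proof does not use $r\ge3$; for $r=2$ the hypothesis gives $k\ge2$ and $G$ is 2-connected by Lemma~\ref{lem:2conn}, so that case is already contained in the known case $r=2$ of the conjecture.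
\end{remark}

\begin{thebibliography}{9}

\bibitem{DJ}
Ajit Diwan and Aniruddha Joshi, \emph{Clique factors in powers of graphs}, arXiv:2210.17489 (2022).

\end{thebibliography}
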